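# Monotone triangles over a reversed staircase

## 1. Triangles over $(1,2,3)$, and a value $-1$ over $(3,2,1)$

Put the integers $1,2,3$ in a row. Above them write two integers $l_1<l_2$ with $1\le l_1\le 2\le l_2\le 3$, and above those write one integer $t$ with $l_1\le t\le l_2$. How many ways are there? The middle row can be $(1,2)$, $(1,3)$ or $(2,3)$; the pair $(2,2)$ is forbidden because rows must increase strictly. These three middle rows leave $2$, $3$ and $2$ choices for $t$. The total is $7$.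

**Definition (monotone triangle).** A monotone triangle of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$, with $a_{1,1}$ at the top and $(a_{n,1},\dots,a_{n,n})$ as bottom row, such that $a_{i,j}<a_{i,j+1}$ (rows strictly increase) and $a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}$ (diagonals weakly increase).

Let us count for a general bottom row of length two or three. Over $(k_1,k_2)$ with $k_1<k_2$ there are $k_2-k_1+1$ triangles. Over $(k_1,k_2,k_3)$, write $p=k_2-k_1$, $q=k_3-k_2$, and let the middle row be $l_1=k_2-x$, $l_2=k_2+y$ with $0\le x\le p$, $0\le y\le q$. The row is strictly increasing unless $x=y=0$, and it carries $x+y+1$ triangles. Summing over all $(x,y)$ and removing the term $x=y=0$, which is $1$, we get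
$$(q+1)\frac{p(p+1)}2+(p+1)\frac{q(q+1)}2+(p+1)(q+1)-1=\tfrac12(p+1)(q+1)(p+q+2)-1 .$$
For $p=q=1$ this is $8-1=7$, as before.

Both counts are polynomials in the $k_i$. This is a general fact, which we take as known: for each $n\ge1$ there is a unique polynomial $\alpha(n;k_1,\dots,k_n)$, of degree $n-1$ in each variable, whose value at every strictly increasing integer sequence $k_1<\dots<k_n$ is the number of monotone triangles with bottom row $(k_1,\dots,k_n)$. So
$$\alpha(1;k_1)=1,\qquad \alpha(2;k_1,k_2)=k_2-k_1+1,\qquad \alpha(3;k_1,k_2,k_3)=\tfrac12(p+1)(q+1)(p+q+2)-1. \tag{1}$$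

A polynomial can be evaluated anywhere, even where it counts nothing. Let us evaluate at decreasing sequences. We get $\alpha(2;2,1)=0$, and for $(3,2,1)$ we have $p=q=-1$, so
$$\alpha(3;3,2,1)=-1 .$$
In the next section we shall find $\alpha(5;5,4,3,2,1)=3$. Compare with values at even staircases: $\alpha(1;2)=1$ and $\alpha(2;2,4)=3$. This suggests the following statement, posed as a conjecture in Lukas Riegler, "Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem", arXiv:1207.4437 (2012). We shall prove it.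

**Theorem 1.** For every $n\ge1$,
$$\alpha(2n+1;2n+1,2n,\dots,1)=(-1)^n\,\alpha(n;2,4,\dots,2n).$$

The right side has a combinatorial meaning. An alternating sign matrix is a square matrix with entries in $\{0,1,-1\}$ in which the nonzero entries of each row and each column alternate in sign and sum to $1$. It is vertically symmetric if it is unchanged by reflection in its vertical axis. It is known that $\alpha(n;2,4,\dots,2n)$ is the number of vertically symmetric alternating sign matrices of size $2n+1$. For $n=1$: the first and last rows each contain a single $1$, which symmetry puts in the middle; then the middle column forces the central entry $-1$, and the middle row is $(1,-1,1)$. There is exactly one such matrix, and indeed $\alpha(1;2)=1$. The proof below does not use this interpretation.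

## 2. Removing the bottom row outside the increasing cone

The obvious tool is recursion on the bottom row. To use it at decreasing sequences we need sums whose limits are in the wrong order. For a polynomial $f$ and integers $a,b$ put
$$\sum_{l=a}^{b}f(l)=0\ \text{ if } b=a-1,\qquad \sum_{l=a}^{b}f(l)=-\sum_{l=b+1}^{a-1}f(l)\ \text{ if } b<a-1 .$$
For example $\sum_{l=4}^{2}f(l)=-f(3)$. If $P$ is a polynomial with $P(x)-P(x-1)=f(x)$, then the sum equals $P(b)-P(a-1)$ in all three cases ($b\ge a$, $b=a-1$, $b<a-1$). So the extended sum is a polynomial in its limits.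

**Lemma 2 (recursion).** For all $k\in\mathbb Z^N$, $N\ge2$,
$$\alpha(N;k)=\sum_{I}(-1)^{|I|}\sum_{l}\alpha(N-1;l_1,\dots,l_{N-1}), \tag{2}$$
where $I$ runs over the subsets of $\{2,\dots,N-1\}$ without two consecutive integers; in the inner sum $l_{i-1}=l_i=k_i$ for each $i\in I$, and every other $l_j$ runs from $k_j$ to $k_{j+1}$ in the extended sense.

*Proof.* First let $k_1<\dots<k_N$. Deleting the bottom row shows that $\alpha(N;k)$ is the sum of $\alpha(N-1;l)$ over all strictly increasing $l$ with $k_j\le l_j\le k_{j+1}$. Since $l_{i-1}\le k_i\le l_i$, strictness fails between $l_{i-1}$ and $l_i$ exactly when $l_{i-1}=l_i=k_i$, where $2\le i\le N-1$. So the indicator of strictness is $\prod_{i=2}^{N-1}\bigl(1-[\,l_{i-1}=l_i=k_i\,]\bigr)$, where $[\cdot]$ is $1$ or $0$. Expand the product. The terms with $i,i+1\in I$ vanish, because they would need $l_i=k_i=k_{i+1}$. What remains is (2).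

Both sides of (2) are polynomials in $k$; for the right side this is the remark on extended sums, applied repeatedly. They agree at all strictly increasing integer sequences. In the variables $t_1=k_1$, $t_i=k_i-k_{i-1}$ these sequences form $\mathbb Z\times\mathbb Z_{\ge1}^{N-1}$, and a polynomial vanishing there is zero. So (2) holds on $\mathbb Z^N$. $\square$

Now take $k=(2n+1,2n,\dots,1)$, so $N=2n+1$ and $k_{j+1}=k_j-1$. Every free $l_j$ runs from $k_j$ to $k_j-1$, and its sum is $0$. So only those $I$ count for which no $l_j$ is free, that is, for which the disjoint pairs $\{i-1,i\}$, $i\in I$, cover $\{1,\dots,2n\}$. This forces $I=\{2,4,\dots,2n\}$. Since $k_2=2n$, $k_4=2n-2$, and so on,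
$$\alpha(2n+1;2n+1,\dots,1)=(-1)^n\,\alpha(2n;2n,2n,2n-2,2n-2,\dots,2,2). \tag{3}$$

This settles the cases $n=1,2$. For $n=1$, $\alpha(3;3,2,1)=-\alpha(2;2,2)=-1$. For $n=2$ we need $\alpha(4;4,4,2,2)$, and we may as well compute a general value. Let $d\ge1$ and $k=(a+d,a+d,a,a)$. In (2) the set $I$ is $\emptyset$, $\{2\}$ or $\{3\}$.

- For $I=\emptyset$: $l_1=a+d$, $l_3=a$, and $l_2$ runs from $a+d$ to $a$, which gives $-\sum_{x=a+1}^{a+d-1}\alpha(3;a+d,x,a)$.
- For $I=\{2\}$: $l_1=l_2=a+d$ and $l_3=a$, which gives $-\alpha(3;a+d,a+d,a)$.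
- For $I=\{3\}$: $l_2=l_3=a$ and $l_1=a+d$, which gives $-\alpha(3;a+d,a,a)$.

Together,
$$\alpha(4;a+d,a+d,a,a)=-\sum_{x=a}^{a+d}\alpha(3;a+d,x,a). \tag{4}$$
For $d=2$ the arguments of $\alpha(3;\cdot)$ have $p+q=-d=-2$, so by (1) each summand is $-1$, and $\alpha(4;4,4,2,2)=3$. Hence $\alpha(5;5,4,3,2,1)=3=\alpha(2;2,4)$.

## 3. Doubling the entries is not a polynomial identity

Formula (3) explains the sign. What is left of Theorem 1 is the claim
$$\alpha(2n;2n,2n,\dots,2,2)=\alpha(n;2,4,\dots,2n). \tag{5}$$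
The entries on the left are those on the right, each doubled, in reversed order. A sensible plan is to prove the polynomial identity $\alpha(2n;k_n,k_n,\dots,k_1,k_1)=\alpha(n;k_1,\dots,k_n)$ by induction with (2), and then to put $k_i=2i$. For $n=1$ the identity is true: $\alpha(2;k,k)=1$.

It is false for $n=2$. Put $x=a+t$ in (4). Then $p=t-d$, $q=-t$, and by (1)
$$\alpha(3;a+d,a+t,a)=\tfrac12(t+1-d)(1-t)(2-d)-1 .$$
Since $(t+1-d)(1-t)=-t^2+dt+1-d$,
$$\sum_{t=0}^{d}(t+1-d)(1-t)=(d+1)\Bigl(-\tfrac{d(2d+1)}6+\tfrac{d^2}2+1-d\Bigr)=\tfrac16(d+1)(d-1)(d-6),$$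
and (4) becomes
$$\alpha(4;a+d,a+d,a,a)=(d+1)+\tfrac1{12}(d+1)(d-1)(d-2)(d-6). \tag{6}$$
Both ends are polynomials in $d$, so (6) holds for all $d\in\mathbb Z$. On the other side $\alpha(2;a,a+d)=d+1$. The two agree exactly for $d\in\{-1,1,2,6\}$; for $d=3$ we get $2\ne4$.

So (5) depends on the even spacing of the staircase (here $d=2$), and an induction that lets the $k_i$ vary cannot see this. We change the object: instead of varying the $k_i$, we keep the staircase and look for other variables. A generating function supplies them.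

## 4. A symmetrizer whose value at $1$ is $\alpha$

The one external result we use is Fischer's operator formula (I. Fischer, *The number of monotone triangles with prescribed bottom row*, Adv. Appl. Math. 37 (2006) 249–267). With $E_xf(x)=f(x+1)$ and $\Delta_x=E_x-\mathrm{id}$,
$$\alpha(n;k_1,\dots,k_n)=\prod_{1\le p<q\le n}\bigl(\mathrm{id}+E_{k_p}\Delta_{k_q}\bigr)\prod_{1\le i<j\le n}\frac{k_j-k_i}{j-i}. \tag{7}$$
For $n=2$: $(k_2-k_1)+E_{k_1}\Delta_{k_2}(k_2-k_1)=k_2-k_1+1$, as it should be.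

For a function $h(x_1,\dots,x_N)$ put $\operatorname{Sym}h=\sum_{\sigma\in S_N}h(x_{\sigma(1)},\dots,x_{\sigma(N)})$.

**Lemma 3 (symmetrizer formula).** For $k\in\mathbb Z^N$ let
$$G_k(X_1,\dots,X_N)=\operatorname{Sym}\Bigl[\prod_{i}X_i^{k_i}\prod_{p<q}\frac{1-X_p+X_pX_q}{X_q-X_p}\Bigr].$$
Then $G_k$ is a symmetric Laurent polynomial, $\alpha(N;k)=G_k(1,\dots,1)$, and $\alpha(N;k_1+c,\dots,k_N+c)=\alpha(N;k)$ for $c\in\mathbb Z$.

*Proof.* **Step 1: $G_k$ is a Laurent polynomial.** This is needed because each summand has poles at $X=1$. Let $V=\prod_{p<q}(X_q-X_p)$. Permuting the variables by $\sigma$ multiplies $V$ by $\operatorname{sgn}\sigma$, so $G_k=A/V$ with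
$$A=\sum_\sigma\operatorname{sgn}(\sigma)\prod_iX_{\sigma(i)}^{k_i}\prod_{p<q}(1-X_{\sigma(p)}+X_{\sigma(p)}X_{\sigma(q)}).$$
$A$ is an antisymmetric Laurent polynomial, so it vanishes when $X_p=X_q$. After multiplication by a power of $X_1\cdots X_N$ it is a polynomial divisible by each of the pairwise coprime factors $X_q-X_p$, hence by $V$.

**Step 2: monomials.** This step evaluates at $X=1$ the simplest symmetrization. For $m\in\mathbb Z^N$,
$$\operatorname{Sym}\Bigl[\frac{\prod_iX_i^{m_i}}{V}\Bigr]=\frac{\det(X_j^{m_i})_{i,j}}{V}.$$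
Put $X_j=1+z_j$, so that $V=\prod_{p<q}(z_q-z_p)$, and expand $(1+z_j)^{m_i}=\sum_{l\ge0}\binom{m_i}l z_j^l$ as a power series. By Cauchy–Binet the determinant is
$$\sum_{0\le l_1<\dots<l_N}\det\Bigl(\binom{m_i}{l_s}\Bigr)_{i,s}\det\bigl(z_j^{l_s}\bigr)_{s,j}.$$
Each $\det(z_j^{l_s})/V$ is a homogeneous polynomial of degree $\sum l_s-\binom N2$. At $z=0$ only $l=(0,1,\dots,N-1)$ survives, where the quotient is $1$. So the value at $X=1$ is $\det\binom{m_i}{j-1}$. As $\binom m{j-1}$ is a polynomial in $m$ of degree $j-1$ with leading coefficient $1/(j-1)!$, column operations turn this into $\prod_{i<j}(m_j-m_i)/\prod_j(j-1)!=\prod_{i<j}\frac{m_j-m_i}{j-i}$.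

**Step 3: the operators.** This step matches Sym with (7). Write $\prod_{p<q}(1-X_p+X_pX_q)=\sum_ac_aX^a$. Since $\mathrm{id}+E_{k_p}\Delta_{k_q}=\mathrm{id}-E_{k_p}+E_{k_p}E_{k_q}$, the operator in (7) is $\sum_ac_aE^a$ with the same coefficients. Hence, by Step 2 with $m=k+a$,
$$\alpha(N;k)=\sum_ac_a\prod_{i<j}\frac{(k_j+a_j)-(k_i+a_i)}{j-i}=G_k(1,\dots,1).$$
Finally, $G_{(k_1+c,\dots,k_N+c)}=\prod_iX_i^c\cdot G_k$, and $\prod_iX_i^c=1$ at $X=1$. $\square$

**Example.** For $N=2$ one computes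
$$G_{(0,2)}=\frac{X_2^2(1-X_1+X_1X_2)-X_1^2(1-X_2+X_1X_2)}{X_2-X_1}=X_1+X_2-X_1X_2+X_1X_2(X_1+X_2),$$
with value $3=\alpha(2;2,4)$ at $1$, and
$$G_{(1,0)}=\frac{X_1(1-X_1+X_1X_2)-X_2(1-X_2+X_1X_2)}{X_2-X_1}=-(1-X_1)(1-X_2),$$
with value $0=\alpha(2;2,1)$. Note that $G_{(-1,1)}=G_{(0,2)}/(X_1X_2)=X_1^{-1}+X_2^{-1}-1+X_1+X_2$ does not change when a single $X_i$ is inverted. Section 10 shows that this is no accident.

## 5. The map of order three behind $1-X_p+X_pX_q$

We now simplify the kernel of $G_k$. The factor $1-X_p+X_pX_q$ equals $X_p\bigl(X_q-T(X_p)\bigr)$ with $T(X)=1-1/X$. The map $T$ sends $1\mapsto0\mapsto\infty\mapsto1$ and satisfies $T^2(X)=-1/(X-1)$, $T^3(X)=X$. Its fixed points are the roots of $X^2-X+1$, namely $-\omega$ and $-\omega^2$, where from now on $\omega=e^{2\pi i/3}$. In a coordinate $u$ that puts the fixed points at $\infty$ and $0$, the map $T$ must be multiplication by a primitive cube root of unity. If also $u=1$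 at $X=1$, the coordinate is given by
$$X=X(u)=\frac{1-\omega u}{u-\omega}=-\omega\,\frac{u-\omega^2}{u-\omega},\qquad X(1)=1. \tag{8}$$
Here $X=1,0,\infty$ correspond to $u=1,\omega^2,\omega$, so $T$ is $u\mapsto\omega^2u$.

**Lemma 4.** With $X_p=X(u_p)$, $X_q=X(u_q)$,
$$\frac{1-X_p+X_pX_q}{X_q-X_p}=-\omega^2\,\frac{u_q-\omega^2u_p}{u_q-u_p}. \tag{9}$$

*Proof.* Since $1+\omega=-\omega^2$, $X-1=\frac{(1+\omega)(1-u)}{u-\omega}=\omega^2\frac{u-1}{u-\omega}$. Hence $X_p(X_q-1)=-\frac{(u_p-\omega^2)(u_q-1)}{(u_p-\omega)(u_q-\omega)}$, and $1+X_p(X_q-1)$ has numerator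
$$(u_p-\omega)(u_q-\omega)-(u_p-\omega^2)(u_q-1)=(1-\omega)u_p+(\omega^2-\omega)u_q=-\omega(1-\omega)(u_q-\omega^2u_p)$$
over $(u_p-\omega)(u_q-\omega)$. Similarly $X_q-X_p=(X_q-1)-(X_p-1)$ has, over the same denominator, the numerator
$$\omega^2\bigl[(u_q-1)(u_p-\omega)-(u_p-1)(u_q-\omega)\bigr]=\omega^2(1-\omega)(u_q-u_p).$$
The quotient is (9), because $-\omega/\omega^2=-\omega^2$. $\square$

Now look at the weights $\prod X_i^{k_i}$ in the $u$-coordinate. By (8), up to constants and symmetric factors: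

- the even staircase $(0,2,\dots,2n-2)$ becomes $\prod_i(u_i-\omega^2)^{2(i-1)}(u_i-\omega)^{2(n-i)}$: a square $(u_i-\omega^2)^2$ for each $j<i$ and a square $(u_i-\omega)^2$ for each $j>i$;
- the reversed staircase $(0,-1,\dots,-(N-1))$ becomes $\prod_i(u_i-\omega)^{i-1}(u_i-\omega^2)^{N-i}$: a factor $u_i-\omega$ for each $j<i$ and a factor $u_i-\omega^2$ for each $j>i$.

Both are values of one family. Put
$$\beta(u,v)=(u-\omega^2v)(u-\omega^2v^{-1}),\qquad \gamma(u,v)=(u-\omega v)(u-\omega v^{-1}),$$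
and attach to $u_i$ the factors $\beta(u_i,v_j)$ for $j<i$ and $\gamma(u_i,v_j)$ for $j>i$. At $v=1$,
$$\beta=(u-\omega^2)^2,\qquad \gamma=(u-\omega)^2, \tag{10}$$
which is the even case. At $v=\omega$,
$$\beta=(u-1)(u-\omega),\qquad \gamma=(u-1)(u-\omega^2), \tag{11}$$
which is the reversed case times $\prod_i(u_i-1)^{N-1}$, a symmetric factor that passes through Sym. So it suffices to evaluate the symmetrization with free parameters $v_1,\dots,v_N$. The free parameters also let us interpolate, which was impossible as long as all exponents were fixed. First we define the polynomials in which the answer is expressed.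

## 6. The polynomials $S_N$ and the removal of two arguments

For $m\in\mathbb Z$ let $U_{m-1}(r)$ be defined by
$$U_{m-1}(w+w^{-1})=\frac{w^m-w^{-m}}{w-w^{-1}} .$$
For $m\ge1$ it is a monic polynomial of degree $m-1$: $U_0=1$, $U_1=r$, $U_2=r^2-1$, $U_3=r^3-2r$, $U_4=r^4-3r^2+1$. Also $U_{-1}=0$ and $U_{-m-1}=-U_{m-1}$.

**Definition (the polynomials $S_N$).** Let $M_N=\{1\le m\le3N-1:\ 3\nmid m\}$, with elements $m_1>m_2>\dots>m_{2N}$, and
$$S_N(r_1,\dots,r_{2N})=\frac{\det\bigl(U_{m_j-1}(r_i)\bigr)_{i,j=1}^{2N}}{\prod_{i<j}(r_i-r_j)} .$$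

Numerator and denominator are antisymmetric, so $S_N$ is a symmetric polynomial. Its degree in each $r_i$ is at most $(3N-2)-(2N-1)=N-1$.

**Example.** $M_1=\{2,1\}$ and $S_1=(r_1-r_2)/(r_1-r_2)=1$. For $N=2$, $M_2=\{5,4,2,1\}$ and the columns are $r^4-3r^2+1,\ r^3-2r,\ r,\ 1$. Column operations reduce them to $r^4-3r^2,\ r^3,\ r,\ 1$. The columns $r^4,r^3,r,1$ give, after division, the Schur polynomial of the partition $(1,1)$, which is the elementary symmetric polynomial $e_2$. The columns $r^2,r^3,r,1$ give $-1$. So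
$$S_2(r_1,r_2,r_3,r_4)=e_2(r_1,r_2,r_3,r_4)+3 .$$
Let now $a+b+c=0$ and $ab+bc+ca=-3$. Then $a+b=-c$ and $ab=-3+c^2$, and therefore
$$S_2(a,b,r_3,r_4)=c^2-c(r_3+r_4)+r_3r_4=(r_3-c)(r_4-c).$$
This factorization is general.

**Lemma 5.** Let $N\ge2$ and let $a,b,c\in\mathbb C$ satisfy $a+b+c=0$ and $ab+bc+ca=-3$. Then
$$S_N(a,b,r_3,\dots,r_{2N})=\prod_{i=3}^{2N}(r_i-c)\ S_{N-1}(r_3,\dots,r_{2N}).$$
The hypothesis holds if $a,b,c$ are, in some order, $w+w^{-1}$, $\omega w+\omega^{-1}w^{-1}$, $\omega^2w+\omega^{-2}w^{-1}$ with $w\ne0$.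

*Proof.* **Step 1: the last sentence.** The sum of the three numbers is $0$ because $1+\omega+\omega^2=0$. The sum of their squares is $6$, for the same reason (the $w^{\pm2}$ terms cancel and each square contributes $2$). So the sum of pairwise products is $\frac12(0-6)=-3$.

**Step 2: a relation between columns.** Its purpose is to produce columns that vanish at $a$ and $b$. Put $\rho=abc$ and $Q(r)=(r-a)(r-b)(r-c)=r^3-3r-\rho$. If $r=w+w^{-1}$ then $r^3-3r=w^3+w^{-3}$, and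
$$(w^m-w^{-m})(w^3+w^{-3})=(w^{m+3}-w^{-m-3})+(w^{m-3}-w^{3-m}).$$
Dividing by $w-w^{-1}$ gives
$$Q\,U_{m-1}=U_{m+2}+U_{m-4}-\rho\,U_{m-1}. \tag{12}$$
We have $M_N=\{m+3:m\in M_{N-1}\}\cup\{2,1\}$, so the columns of the determinant are $U_{m+2}$ with $m\in M_{N-1}$, in decreasing order, followed by $U_1=r$ and $U_0=1$. For $m\in M_{N-1}$ we have $U_{m-4}=\pm U_{m'-1}$ with $m'=|m-3|$. Here $m'$ is not divisible by $3$, is at least $1$ and is smaller than $m+3$, so $m'\in M_N$. Also $m\in M_N$ and $m<m+3$. So by (12) the column $Q\,U_{m-1}$ is the column $U_{m+2}$ plus multiples of columns further to the right. Replacing each $U_{m+2}$ by $Q\,U_{m-1}$ is a unitriangular column operation, and the determinant does not change.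

**Step 3: expansion, for $a\ne b$.** Put $r_1=a$, $r_2=b$. In rows $1,2$ the first $2N-2$ columns vanish, as $Q(a)=Q(b)=0$. The Laplace expansion along these rows has one term, with sign $(-1)^{1+2+(2N-1)+2N}=+1$, and its $2\times2$ minor is $\det\begin{pmatrix}a&1\\b&1\end{pmatrix}=a-b$. So
$$\det=(a-b)\prod_{i\ge3}Q(r_i)\cdot\det\bigl(U_{m-1}(r_i)\bigr)_{i\ge3,\ m\in M_{N-1}} .$$
The denominator of $S_N$ is $(a-b)\prod_{i\ge3}(r_i-a)(r_i-b)\prod_{3\le i<j}(r_i-r_j)$, since $(a-r_i)(b-r_i)=(r_i-a)(r_i-b)$. The quotient is the claim.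

**Step 4: the case $a=b$.** We shall need it for $(-1,-1,2)$. If $a=b$ then $c=-2a$ and $ab+bc+ca=-3a^2$, so $a=\pm1$. Take $a=w+w^{-1}$, $b=\omega w+\omega^{-1}w^{-1}$, $c=\omega^2w+\omega^{-2}w^{-1}$. For $w\to\omega$ we get $(a,b,c)\to(-1,-1,2)$, and for $w\to-\omega$ we get $(1,1,-2)$. Here $a-b=(1-\omega)w+(1-\omega^2)w^{-1}$ vanishes for only finitely many $w$, so Step 3 applies before the limit. Both sides of the claim are polynomials in $a,b,c$, so it passes to the limit. $\square$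

The two triples that we use numerically are $(a,b,c)=(-1,-1,2)$ and $(2,-1,-1)$. In both, the sum is $0$ and the sum of pairwise products is $1-2-2=-3$.

## 7. A symmetrization identity with parameters $v_1,\dots,v_N$

Put
$$Z_N(u;v)=\operatorname{Sym}_u\Bigl[\prod_{p<q}\frac{u_q-\omega^2u_p}{u_q-u_p}\ \prod_{i=1}^N\Bigl(\prod_{j<i}\beta(u_i,v_j)\prod_{j>i}\gamma(u_i,v_j)\Bigr)\Bigr],$$
where only the $u$'s are permuted. As in Step 1 of Lemma 3, $Z_N$ is a polynomial in $u$. Put $r_i=u_i+u_i^{-1}$ and $s_j=v_j+v_j^{-1}$. Expanding,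
$$\beta(u,v_j)=u^2-\omega^2s_ju+\omega,\qquad \gamma(u,v_j)=u^2-\omega s_ju+\omega^2, \tag{13}$$
so $Z_N$ depends on $v$ only through the $s_j$, polynomially.

**Theorem 6.** For every $N\ge1$,
$$Z_N(u;v)=(-\omega)^{\binom N2}\prod_{i=1}^Nu_i^{N-1}\ S_N(r_1,\dots,r_N,s_1,\dots,s_N).$$

A quick test for $N=2$: by (13) the coefficient of $s_1s_2$ in $\gamma(u_1,v_2)\beta(u_2,v_1)$ is $u_1u_2$, so the coefficient of $s_1s_2$ in $Z_2$ is
$$u_1u_2\,\frac{(u_2-\omega^2u_1)-(u_1-\omega^2u_2)}{u_2-u_1}=(1+\omega^2)u_1u_2=-\omega u_1u_2,$$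
in agreement with $S_2=e_2+3$.

*Proof.* Induction on $N$. For $N=1$ both sides are $1$. Let $N\ge2$ and assume the theorem for $N-1$.

**Step 1: reduction to $N$ values of $s_N$.** The purpose is to replace the identity by finitely many special cases. Fix generic $u_1,\dots,u_N$ and $v_1,\dots,v_{N-1}$. In the summand of $Z_N$ belonging to $\sigma$, the parameter $v_N$ occurs only in $\gamma(u_{\sigma(i)},v_N)$ with $i<N$, because $j<i$ excludes $j=N$. These are $N-1$ factors, each linear in $s_N$. So the left side is a polynomial of degree at most $N-1$ in $s_N$, and so is the right side, by the degree bound for $S_N$. It suffices to compare them for $v_N=\omega^2u_k$, $k=1,\dots,N$. The corresponding values $s_N=\omega^2u_k+\omega u_k^{-1}$ are distinct for generic $u$: two of them, for $k$ and $l$, coincide only if $u_k=u_l$ or $u_ku_l=\omega^2$. Once equality holds for generic $u,v$ it holds identically, since both sides are Laurent polynomials.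

**Step 2: the left side at $v_N=\omega^2u_k$.** Here most of the sum disappears. We have
$$\gamma(u_p,\omega^2u_k)=(u_p-u_k)(u_p-\omega^2u_k^{-1}),$$
which vanishes for $p=k$. So a summand survives only if $u_k$ stands in position $N$. Such a summand contains the kernel factors $\frac{u_k-\omega^2u_p}{u_k-u_p}$ for $p\ne k$, the factors $\gamma(u_p,\omega^2u_k)$ for $p\ne k$, the factors $\beta(u_k,v_j)$ for $j<N$, and a summand of $Z_{N-1}$ in the other variables. Hence
$$Z_N\big|_{v_N=\omega^2u_k}=\prod_{p\ne k}\frac{u_k-\omega^2u_p}{u_k-u_p}\,\gamma(u_p,\omega^2u_k)\cdot\prod_{j<N}\beta(u_k,v_j)\cdot Z_{N-1}(u\setminus u_k;\,v_1,\dots,v_{N-1}).$$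
Put $\tau=\omega u_k+\omega^2u_k^{-1}$. Then
$$\frac{u_k-\omega^2u_p}{u_k-u_p}\,\gamma(u_p,\omega^2u_k)=-(u_k-\omega^2u_p)(u_p-\omega^2u_k^{-1})=\omega^2(u_p-\omega u_k)(u_p-\omega^2u_k^{-1}),$$
and the last product of two factors is $u_p^2-\tau u_p+1=u_p(r_p-\tau)$. So the expression is $\omega^2u_p(r_p-\tau)$. Also, since $\omega^2u_k\tau=u_k^2+\omega$, (13) gives
$$\beta(u_k,v_j)=u_k^2-\omega^2s_ju_k+\omega=-\omega^2u_k(s_j-\tau).$$
The constants multiply to $\bigl(\omega^2\cdot(-\omega^2)\bigr)^{N-1}=(-\omega)^{N-1}$, so the left side is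
$$(-\omega)^{N-1}u_k^{N-1}\prod_{p\ne k}u_p\ \prod_{p\ne k}(r_p-\tau)\prod_{j<N}(s_j-\tau)\ Z_{N-1}(u\setminus u_k;v_1,\dots,v_{N-1}).$$

**Step 3: the right side at $v_N=\omega^2u_k$.** Here Lemma 5 enters. The numbers
$$r_k=u_k+u_k^{-1},\qquad s_N=\omega^2u_k+\omega^{-2}u_k^{-1},\qquad \tau=\omega u_k+\omega^{-1}u_k^{-1}$$
form a triple as in Lemma 5 with $w=u_k$. With $a=r_k$, $b=s_N$, $c=\tau$,
$$S_N(r,s)=\prod_{p\ne k}(r_p-\tau)\prod_{j<N}(s_j-\tau)\ S_{N-1}(\text{remaining arguments}).$$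

**Step 4: comparison.** By the induction hypothesis, $Z_{N-1}=(-\omega)^{\binom{N-1}2}\prod_{p\ne k}u_p^{N-2}\,S_{N-1}$. Insert this in Step 2. The powers of $-\omega$ add up to $\binom{N-1}2+N-1=\binom N2$, and the powers of the $u$'s combine to $\prod_iu_i^{N-1}$. The result is the right side of the theorem, by Step 3. $\square$

## 8. Both staircases as values of $S_N$

A superscript in an argument list means repetition: $2^m$ is $2$ repeated $m$ times.

**Proposition 7 (even staircase).** For $n\ge1$,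
$$\alpha(n;2,4,\dots,2n)=3^{-n(n-1)}\,S_n(2^{2n}).$$

*Proof.* **Step 1: from $Z_n$ to $G$.** Take $v_1=\dots=v_n=1$, so $s_j=2$. By (10) the weight in $Z_n$ is $\prod_i(u_i-\omega^2)^{2(i-1)}(u_i-\omega)^{2(n-i)}$. By (8), $\frac{u-\omega^2}{u-\omega}=(-\omega)^{-1}X$, and $(-\omega)^{-2}=\omega$. So the weight is $\omega^{\binom n2}\prod_i(u_i-\omega)^{2(n-1)}\prod_iX_i^{2(i-1)}$, where the middle product is symmetric. Replacing the kernel by (9),
$$Z_n(u;1^n)=\omega^{\binom n2}(-\omega^2)^{-\binom n2}\prod_i(u_i-\omega)^{2(n-1)}\ G_{(0,2,\dots,2n-2)}(X_1,\dots,X_n). \tag{14}$$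

**Step 2: evaluation at $u=1$, where $X=1$.** Since $(1-\omega)^2=-3\omega$ and $n(n-1)$ is even, $\prod_i(1-\omega)^{2(n-1)}=(-3\omega)^{n(n-1)}=3^{n(n-1)}\omega^{n(n-1)}$. Moreover $\omega^{n(n-1)+\binom n2}=\omega^{3\binom n2}=1$ and $(-\omega^2)^{-1}=-\omega$. By Lemma 3, including the shift by $2$,
$$Z_n(1^n;1^n)=3^{n(n-1)}(-\omega)^{\binom n2}\,\alpha(n;2,4,\dots,2n).$$
Theorem 6 at $u=v=1$ gives $Z_n(1^n;1^n)=(-\omega)^{\binom n2}S_n(2^{2n})$. Compare. $\square$

For the reversed staircase take $v_1=\dots=v_N=\omega$, so $s_j=\omega+\omega^2=-1$. By (11),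
$$Z_N(u;\omega^N)=\prod_i(u_i-1)^{N-1}\,F_N(u),\qquad F_N(u)=\operatorname{Sym}\Bigl[\prod_{p<q}\frac{u_q-\omega^2u_p}{u_q-u_p}\prod_i(u_i-\omega^2)^{N-i}(u_i-\omega)^{i-1}\Bigr],$$
where $\omega^N$ in the argument list is $\omega$ repeated $N$ times.

**Proposition 8 (reversed staircase).** For $n\ge1$,
$$F_{2n+1}(u)=(-\omega)^{n(2n+1)}(-3)^{n^2}\prod_iu_i^n\ S_{n+1}(r_1,\dots,r_{2n+1},-1), \tag{15}$$
$$F_{2n}(u)=(-\omega)^{n(2n-1)}(-3)^{n(n-1)}\prod_iu_i^{n-1}(u_i-1)\ S_n(r_1,\dots,r_{2n}), \tag{16}$$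
and for every $N\ge1$
$$F_N(u)=(-\omega)^{\binom N2}(-\omega^2)^{-\binom N2}\prod_i(u_i-\omega^2)^{N-1}\ G_{(0,-1,\dots,-(N-1))}(X_1,\dots,X_N), \tag{17}$$
$$F_N(1^N)=(-3\omega)^{\binom N2}\,\alpha(N;N,N-1,\dots,1). \tag{18}$$

*Proof.* **Step 1: removing pairs of arguments $-1$.** Theorem 6 expresses $Z_N(u;\omega^N)$ through $S_N(r_1,\dots,r_N,(-1)^N)$. We shrink this by Lemma 5 with $(a,b,c)=(-1,-1,2)$. Each removal of a pair gives a factor $r_i-2$ for each $i$ and a factor $-3$ for each argument $-1$ that remains.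

Let $N=2n+1$ and remove $n$ pairs. After the successive removals $2n-1,2n-3,\dots,1$ arguments $-1$ remain, so the exponent of $-3$ is $(2n-1)+(2n-3)+\dots+1=n^2$, and
$$S_{2n+1}(r_1,\dots,r_{2n+1},(-1)^{2n+1})=(-3)^{n^2}\prod_i(r_i-2)^n\,S_{n+1}(r_1,\dots,r_{2n+1},-1).$$
Let $N=2n$ and remove $n$ pairs. The exponent is $(2n-2)+(2n-4)+\dots+0=n(n-1)$, and
$$S_{2n}(r_1,\dots,r_{2n},(-1)^{2n})=(-3)^{n(n-1)}\prod_i(r_i-2)^n\,S_n(r_1,\dots,r_{2n}).$$

**Step 2: cancelling $u_i-1$.** This gives (15) and (16). We have $r_i-2=(u_i-1)^2/u_i$. For $N=2n+1$, Theorem 6 reads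
$$\prod_i(u_i-1)^{2n}F_{2n+1}=(-\omega)^{n(2n+1)}\prod_iu_i^{2n}\cdot(-3)^{n^2}\prod_i\frac{(u_i-1)^{2n}}{u_i^n}\,S_{n+1}(r_1,\dots,r_{2n+1},-1),$$
which is (15) after cancelling. For $N=2n$ the left side is $\prod_i(u_i-1)^{2n-1}F_{2n}$, and on the right stand $\prod_iu_i^{2n-1}$ and $\prod_i(u_i-1)^{2n}u_i^{-n}$. Cancelling leaves $\prod_iu_i^{n-1}(u_i-1)$, which is (16).

**Step 3: from $F_N$ to $G$.** This gives (17). By (8), $\frac{u-\omega}{u-\omega^2}=-\omega X^{-1}$, so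
$$\prod_i(u_i-\omega^2)^{N-i}(u_i-\omega)^{i-1}=(-\omega)^{\binom N2}\prod_i(u_i-\omega^2)^{N-1}\prod_iX_i^{-(i-1)}.$$
Replacing the kernel by (9) gives (17).

**Step 4: evaluation at $u=1$.** Since $(1-\omega^2)^2=1-2\omega^2+\omega=-3\omega^2$, $\prod_i(1-\omega^2)^{N-1}=(-3\omega^2)^{\binom N2}$. The base of the total power $\binom N2$ is $(-3\omega^2)(-\omega)(-\omega)=-3\omega$. By Lemma 3, $G_{(0,-1,\dots,-(N-1))}(1^N)=\alpha(N;0,-1,\dots,-(N-1))=\alpha(N;N,\dots,1)$. This is (18). $\square$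

## 9. Comparing the two values

*Proof of Theorem 1.* Put $C=n(2n+1)=\binom{2n+1}2$. At $u=1$ all $r_i=2$, and (15) and (18) with $N=2n+1$ give
$$(-3\omega)^{C}\,\alpha(2n+1;2n+1,\dots,1)=(-\omega)^{C}(-3)^{n^2}\,S_{n+1}(2^{2n+1},-1).$$
Lemma 5 with $(a,b,c)=(2,-1,-1)$ removes one argument $2$ and the argument $-1$. Each of the $2n$ remaining arguments $2$ contributes $2-c=3$, so $S_{n+1}(2^{2n+1},-1)=3^{2n}S_n(2^{2n})$. Hence
$$\alpha(2n+1;2n+1,\dots,1)=3^{-n(2n+1)}(-3)^{n^2}3^{2n}\,S_n(2^{2n})=(-1)^n\,3^{-n(n-1)}S_n(2^{2n}),$$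
since $(-1)^{n^2}=(-1)^n$ and $-2n^2-n+n^2+2n=-n(n-1)$. By Proposition 7 the right side is $(-1)^n\alpha(n;2,4,\dots,2n)$. $\square$

Check: $S_1=1$ gives $\alpha(3;3,2,1)=-1$. And $S_2(2^4)=e_2(2,2,2,2)+3=27$ gives $\alpha(2;2,4)=27/9=3=\alpha(5;5,4,3,2,1)$, as computed by hand in Section 2.

## 10. The identity with the variables $X_i$ kept

So far we set $u=1$ early. Keeping $u$ gives more.

**Theorem 9.** Let $n\ge1$ and put $\rho(X)=-1+\dfrac{3}{X-1+X^{-1}}$.

1. $G_{(1-n,3-n,\dots,n-1)}(X_1,\dots,X_n)=3^{-n(n-1)}\prod_i(X_i-1+X_i^{-1})^{n-1}\,S_n(\rho(X_1),\dots,\rho(X_n),2^n)$.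
2. $G_{(n,n-1,\dots,-n)}(X_1,\dots,X_{2n+1})=(-1)^n3^{-n(n+1)}\prod_i(X_i-1+X_i^{-1})^{n}\,S_{n+1}(\rho(X_1),\dots,\rho(X_{2n+1}),-1)$.
3. As Laurent polynomials,
$$G_{(n,n-1,\dots,-n)}(X_1,\dots,X_n,1^{n+1})=(-1)^n\,G_{(1-n,3-n,\dots,n-1)}(X_1,\dots,X_n).$$
The Laurent polynomials $G$ in 1 and 2 are invariant under $X_i\mapsto X_i^{-1}$ for each $i$ separately. Putting all $X_i=1$ in 3 gives Theorem 1.
4. $\alpha(2n;2n,2n-1,\dots,1)=0$.
5. With $M_n=\{1,2,4,5,\dots,3n-2,3n-1\}$,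
$$(-1)^n\alpha(2n+1;2n+1,\dots,1)=\alpha(n;2,\dots,2n)=3^{-n(n-1)}\,\frac{\prod_{m\in M_n}m\ \prod_{m>m',\ m,m'\in M_n}(m^2-m'^2)}{\prod_{k=0}^{2n-1}(2k+1)!}.$$
6. $\alpha(2n;2n,2n,2n-2,2n-2,\dots,2,2)=\alpha(n;2,4,\dots,2n)$.

Statement 6 is (5): the doubling that failed as a polynomial identity does hold on the even staircase.

*Proof.* **Step 1: inverting the substitution.** We express $r=u+u^{-1}$ and the prefactors in terms of $X$. From (8), $u=\frac{1+\omega X}{X+\omega}$. Since $1+\omega^2=-\omega$,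
$$(1+\omega X)(X+\omega)=\omega(X^2-X+1),\qquad (1+\omega X)^2+(X+\omega)^2=-\omega(X^2-4X+1),$$
and hence
$$r=u+u^{-1}=-\frac{X^2-4X+1}{X^2-X+1}=-1+\frac{3X}{X^2-X+1}=\rho(X).$$
Further $u-\omega=\frac{1-\omega^2}{X+\omega}$ and $u-\omega^2=\frac{(\omega-\omega^2)X}{X+\omega}=\frac{\omega(1-\omega)X}{X+\omega}$. With $(1-\omega^2)^2=-3\omega^2$ and $\omega^2(1-\omega)^2=-3\omega^3=-3$,
$$\frac{u}{(u-\omega)^2}=\frac{\omega(X^2-X+1)}{-3\omega^2}=-\frac{\omega^2}3(X^2-X+1),\qquad \frac u{(u-\omega^2)^2}=-\frac{\omega(X^2-X+1)}{3X^2}.$$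

**Step 2: statement 1.** Equate (14) with Theorem 6 at $v=1$. Since $(-\omega^2)^{-1}=-\omega$, the powers of $-\omega$ cancel and
$$G_{(0,2,\dots,2n-2)}(X)=\omega^{-\binom n2}\prod_i\Bigl(\frac{u_i}{(u_i-\omega)^2}\Bigr)^{n-1}S_n(r_1,\dots,r_n,2^n).$$
Now $\omega^{-\binom n2}=\omega^{2\binom n2}=\prod_{i=1}^n\omega^{n-1}$, and $\omega\cdot(-\omega^2/3)=-\frac13$. As $(-1)^{n(n-1)}=1$,
$$G_{(0,2,\dots,2n-2)}(X)=3^{-n(n-1)}\prod_i(X_i^2-X_i+1)^{n-1}\,S_n(\rho(X_1),\dots,\rho(X_n),2^n).$$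
Multiply by $\prod_iX_i^{1-n}$.

**Step 3: statement 2.** Equate (17), $N=2n+1$, with (15). With $C=n(2n+1)$,
$$G_{(0,-1,\dots,-2n)}(X)=(-\omega^2)^C(-3)^{n^2}\prod_{i=1}^{2n+1}\Bigl(\frac{u_i}{(u_i-\omega^2)^2}\Bigr)^nS_{n+1}(r_1,\dots,r_{2n+1},-1).$$
The constant in Step 1 enters with exponent $n(2n+1)=C$, and $(-\omega^2)(-\omega/3)=\frac13$. So
$$G_{(0,-1,\dots,-2n)}(X)=(-3)^{n^2}3^{-C}\prod_i\Bigl(\frac{X_i^2-X_i+1}{X_i^2}\Bigr)^nS_{n+1}(\rho(X_1),\dots,\rho(X_{2n+1}),-1),$$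
and $(-3)^{n^2}3^{-C}=(-1)^n3^{-n(n+1)}$. Multiply by $\prod_iX_i^n$.

**Step 4: statement 3.** We let one variable be $1$ and remove it together with the argument $-1$. Put $X_{2n+1}=1$ in statement 2; then $\rho(1)=2$ and $X-1+X^{-1}=1$. By Lemma 5 with $(a,b,c)=(2,-1,-1)$, writing $\rho_i=\rho(X_i)$,
$$S_{n+1}(\rho_1,\dots,\rho_{2n},2,-1)=\prod_{i\le2n}(\rho_i+1)\,S_n(\rho_1,\dots,\rho_{2n}),\qquad \rho_i+1=\frac3{X_i-1+X_i^{-1}}.$$
Since $-n(n+1)+2n=-n(n-1)$,
$$G_{(n,\dots,-n)}(X_1,\dots,X_{2n},1)=(-1)^n3^{-n(n-1)}\prod_{i\le2n}(X_i-1+X_i^{-1})^{n-1}\,S_n(\rho_1,\dots,\rho_{2n}).$$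
Put $X_{n+1}=\dots=X_{2n}=1$ and compare with statement 1. The invariance under $X_i\mapsto X_i^{-1}$ is visible in 1 and 2, since $X-1+X^{-1}$ and $\rho(X)$ are invariant. For $X_i=1$, Lemma 3 and its shift turn statement 3 into Theorem 1.

**Step 5: statement 4.** By (16), $F_{2n}(1^{2n})=0$, because of the factors $u_i-1$. By (18), $F_{2n}(1^{2n})=(-3\omega)^{\binom{2n}2}\alpha(2n;2n,\dots,1)$. For $n=1$ this is the factor $(1-X_1)(1-X_2)$ seen in Section 4.

**Step 6: statement 5.** By Theorem 1 and Proposition 7 we only have to evaluate $S_n(2^{2n})$. We claim that for $m\ge0$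
$$U_{m-1}(2+y)=\sum_{k\ge0}\binom{m+k}{2k+1}y^k .$$
For $m=0$ both sides are $0$, and for $m=1$ both are $1$. The recurrence $U_m=(2+y)U_{m-1}-U_{m-2}$, compared at $y^k$, requires
$$\binom{m+1+k}{2k+1}-2\binom{m+k}{2k+1}+\binom{m-1+k}{2k+1}=\binom{m+k-1}{2k-1},$$
which is Pascal's rule applied twice (for $k=0$ both sides are $0$). Next,
$$\binom{m+k}{2k+1}=\frac{(m+k)(m+k-1)\cdots(m-k)}{(2k+1)!}=\frac{m\prod_{i=1}^k(m^2-i^2)}{(2k+1)!},$$
which is $\frac m{(2k+1)!}$ times a monic polynomial of degree $k$ in $m^2$.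

Put $r_i=2+y_i$ in the definition of $S_n$ and let $y\to0$. As in Step 2 of Lemma 3, Cauchy–Binet leaves only the powers $y^{2n-1},\dots,y^1,y^0$. We list them in decreasing order, because $\det(y_i^{2n-l})_{i,l}=\prod_{i<j}(y_i-y_j)$ is exactly the denominator. So $S_n(2^{2n})$ is the determinant of the coefficients of $y^{2n-1},\dots,y^0$ in the polynomials $U_{m_j-1}(2+y)$. Taking out $m_j$ from the polynomial with index $j$ and $1/(2k+1)!$ from the coefficients of $y^k$, and reducing the monic polynomials to pure powers of $m_j^2$, we get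
$$S_n(2^{2n})=\frac{\prod_jm_j\,\prod_{i<j}(m_i^2-m_j^2)}{\prod_{k=0}^{2n-1}(2k+1)!},\qquad m_1>m_2>\dots>m_{2n}.$$
For $n=2$: $m\in\{5,4,2,1\}$ gives $\dfrac{40\cdot(9\cdot21\cdot24\cdot12\cdot15\cdot3)}{1!\,3!\,5!\,7!}=\dfrac{97977600}{3628800}=27$, as before.

**Step 7: statement 6.** By (3), $\alpha(2n+1;2n+1,\dots,1)=(-1)^n\alpha(2n;2n,2n,\dots,2,2)$. By Theorem 1 the left side is $(-1)^n\alpha(n;2,4,\dots,2n)$. $\square$
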